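# Fixed-Point-Free Maps of Strictly $\mathbb C$-Linearly Convex Domains: When Iterates Fail to Converge

Throughout, $D\subset\subset\mathbb C^n$ is a bounded convex domain, $\mathrm{Hol}(D,D)$ is the space of holomorphic self-maps of $D$ with the compact-open topology, and $f^k$ is the $k$-th iterate of $f$.

## 1. Convergence to one boundary point, tested on discs, balls and bidiscs

Let $f\in\mathrm{Hol}(D,D)$ have no fixed point. Where do its iterates go? The first guess is that orbits are pushed to the boundary, and that if the boundary contains nothing flat in a complex sense, they are all pushed to one and the same point $x_0\in\partial D$. To test the guess we must say what "not flat in a complex sense" means.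

**Definition 1 (complex supporting hyperplane).** Let $x\in\partial D$. A complex supporting hyperplane at $x$ is a complex affine hyperplane $H=\{z\in\mathbb C^n: L(z)=L(x)\}$, where $L:\mathbb C^n\to\mathbb C$ is a nonzero complex linear functional with $\mathrm{Re}\,L(z)<\mathrm{Re}\,L(x)$ for all $z\in D$. We then say that $L$ supports $D$ at $x$.

Every real linear functional is the real part of exactly one complex linear functional, so Hahn–Banach gives at least one $H$ at each boundary point. We shall use two immediate observations.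

(O1) If $H$ is a complex supporting hyperplane at $x$ and $\xi\in H\cap\overline D$, then $\xi\in\partial D$ and $H$ is also a complex supporting hyperplane at $\xi$. Indeed $L(\xi)=L(x)$, so $\mathrm{Re}\,L<\mathrm{Re}\,L(\xi)$ on $D$; in particular $\xi\notin D$.

(O2) If $H$ is a complex supporting hyperplane at $p$ and $q\in H\cap\partial D$, then $[p,q]\subset\partial D$. Indeed $[p,q]\subset H\cap\overline D$, and (O1) applies to each of its points.

**Definition 2 (strict $\mathbb C$-linear convexity).** Put $\mathrm{Ch}(x)=\partial D\cap\bigcap_H H$, where $H$ runs over all complex supporting hyperplanes at $x$. The point $x$ is strictly $\mathbb C$-linearly convex if $\mathrm{Ch}(x)=\{x\}$, and $D$ is strictly $\mathbb C$-linearly convex if all its boundary points are.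

**Definition 3 (target set).** For $f\in\mathrm{Hol}(D,D)$ without fixed points, $T(f)=\bigcup_h h(D)$, where $h$ runs over all $h\in\mathrm{Hol}(D,\mathbb C^n)$ that are limits of subsequences of $\{f^k\}$.

By Montel's theorem every subsequence of $\{f^k\}$ has a convergent subsequence. We also use the following background fact: on a bounded convex domain the iterates of a map without fixed points are compactly divergent, that is, for compact $K_1,K_2\subset D$ one has $f^k(K_1)\cap K_2=\emptyset$ for all large $k$. Hence each limit $h$ has $h(D)\subset\partial D$, and $T(f)\subseteq\partial D$. Now the tests.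

**Dimension one.** A complex hyperplane in $\mathbb C$ is a point, so $\mathrm{Ch}(x)=\{x\}$ always: every bounded convex domain in $\mathbb C$ is strictly $\mathbb C$-linearly convex. In the unit disc $\mathbb D$ take $f(\zeta)=\frac{\zeta+1}2$. Then $1-f^k(\zeta)=2^{-k}(1-\zeta)$, so $f^k\to1$. In general the Wolff–Denjoy theorem gives convergence in $\mathbb D$ to a boundary point. A bounded convex plane domain is a Jordan domain, so its Riemann map extends to a homeomorphism of the closures, and convergence carries over. The guess is right for $n=1$.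

**The ball.** At $x$ in the unit sphere let $L(z)=\sum_j a_jz_j$ support the ball. The supremum of $\mathrm{Re}\,L$ on the ball is $|a|$ and is attained on the closed ball only at $\bar a/|a|$, so $a$ is a positive multiple of $\bar x$. There is one hyperplane $H$, it meets the sphere only at $x$, and $\mathrm{Ch}(x)=\{x\}$. The map $f(z)=\frac12z+\frac12x$ has iterates converging to $x$.

**The bidisc.** Let $D=\mathbb D^2$ and let $L(z,w)=\alpha z+\beta w$ support $D$ at a boundary point. On $D$ the supremum of $\mathrm{Re}\,L$ is $|\alpha|+|\beta|$. At $(1,0)$ this must equal $\mathrm{Re}\,\alpha$, so $\beta=0$ and $\alpha>0$. The only hyperplane is $\{z=1\}$, and $\mathrm{Ch}((1,0))=\{1\}\times\overline{\mathbb D}$. The bidisc is not strictly $\mathbb C$-linearly convex. The map $f(z,w)=(\frac{z+1}2,iw)$ has no fixed point, its iterates have the four limits $(1,i^mw)$, and $T(f)=\{1\}\times\mathbb D$. Some hypothesis against complex flatness is needed, and in this example $T(f)\subset\mathrm{Ch}((1,0))$.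

Keep one more point of the bidisc in mind. At $(1,1)$ the supporting functionals are those with $\alpha,\beta\ge0$, not both zero. Two of the hyperplanes are $\{z=1\}$ and $\{w=1\}$, so $\mathrm{Ch}((1,1))=\{(1,1)\}$. This holds although the single hyperplane $\{z=1\}$ touches $\partial D$ along a whole closed disc: $\mathrm{Ch}$ is small only because two hyperplanes have been intersected.

## 2. The guess fails in every dimension $n\ge2$: statements

For $f\in\mathrm{Hol}(D,D)$ without fixed points, Abate and Raissy (when $\partial D$ is $C^2$) and Zimmer (when $\partial D$ is $C^{1,\alpha}$) proved that $T(f)\subseteq\mathrm{Ch}(x_0)$ for some $x_0\in\partial D$; in particular $f^k\to x_0$ if $D$ is strictly $\mathbb C$-linearly convex. The conjecture in Marco Abate, "The Kobayashi distance in holomorphic dynamics and operator theory", arXiv:1509.01363 (2015), is that for strictly $\mathbb C$-linearly convex $D$ no boundary smoothness is needed: $f^k$ should always converge to a constant $x_0\in\partial D$. It is true for $n=1$ and false for every $n\ge2$.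

**Theorem 1.** For every $n\ge2$ there are a bounded convex strictly $\mathbb C$-linearly convex domain $D\subset\mathbb C^n$ and $f\in\mathrm{Hol}(D,D)$ without fixed points such that $T(f)$ is a nondegenerate real segment in $\partial D$. So $\{f^k\}$ does not converge, and $T(f)\not\subset\mathrm{Ch}(x_0)=\{x_0\}$ for every $x_0\in\partial D$.

**Theorem 2.** Let $D\subset\subset\mathbb C^n$ be convex (no regularity assumed) and let $f\in\mathrm{Hol}(D,D)$ have no fixed points. There are a nonempty compact convex set $F_f\subset\partial D$ and a complex supporting hyperplane $H\supset F_f$ such that every limit $h$ of a subsequence of $\{f^k\}$ satisfies $\overline{h(D)}\cap F_f\neq\emptyset$. Consequently: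

- (a) If $D$ is strictly $\mathbb C$-linearly convex, all limits are constant. The set $T(f)\subset F_f\subset H$ is compact and connected, its convex hull lies in $\partial D$, and its real affine hull is totally real of dimension $\le n-1$. (So for $n=1$, $T(f)$ is a point and the conjecture holds.)
- (b) If every complex supporting hyperplane meets $\partial D$ in exactly one point, then $\{f^k\}$ converges to a constant $x_0\in\partial D$.
- (c) If every boundary point has a unique complex supporting hyperplane (e.g. $\partial D$ is $C^1$), then $T(f)\subset\mathrm{Ch}(x_0)$ for some $x_0\in\partial D$. This extends the quoted $C^2$ and $C^{1,\alpha}$ results to $C^1$.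

A real affine subspace $p+V$ is *totally real* if $V\cap iV=\{0\}$. For instance $i\mathbb R^m\times\{0\}\subset\mathbb C^n$ is totally real, and a complex line is not.

**Theorem 3.** For each $n\ge2$ there is one bounded convex strictly $\mathbb C$-linearly convex domain $D\subset\mathbb C^n$ such that for every nonempty compact connected $E\subset\{y\in\mathbb R^{n-1}:|y|\le1\}$ there is a fixed-point-free $f\in\mathrm{Hol}(D,D)$ with $T(f)=\{(iy,0):y\in E\}\subset\mathbb C^{n-1}\times\mathbb C$. Together with Theorem 2(a): up to complex affine automorphisms of $\mathbb C^n$, the target sets of fixed-point-free self-maps of bounded convex strictly $\mathbb C$-linearly convex domains in $\mathbb C^n$ are exactly the sets $iE\times\{0\}$ with $E\subset\mathbb R^{n-1}$ nonempty, compact and connected. In particular the bound $n-1$ in Theorem 2(a) is sharp.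

We prove Theorem 2 first. It is what a sensible attempt to prove the conjecture yields, and the place where that attempt stops tells us how to build the counterexample.

## 3. The Kobayashi distance of a convex domain

Let $K=K_D$ be the Kobayashi distance, normalized by $K_{\mathbb D}(0,\zeta)=\operatorname{artanh}|\zeta|$. It is continuous, and holomorphic maps do not increase it. We quote two facts for bounded convex $D$.

(K1) (Lempert 1982; Royden–Wong; see also the books of Abate and of Jarnicki–Pflug.) $K$ equals both the one-disc Lempert function and the Carathéodory distance: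
$$K(z,w)=\inf\{\operatorname{artanh}s:\ 0\le s<1,\ \varphi\in\mathrm{Hol}(\mathbb D,D),\ \varphi(0)=w,\ \varphi(s)=z\},$$
$$K(z,w)=\sup\{\operatorname{artanh}|\Phi(z)|:\ \Phi\in\mathrm{Hol}(D,\mathbb D),\ \Phi(w)=0\}.$$

(K2) $K$ is complete, and its balls are relatively compact in $D$.

**Lemma 1.** The balls $\{z\in D:K(z,w)<\sigma\}$ are convex.

*Proof.* Let $K(a,w),K(b,w)<\sigma$. By (K1) there are discs $\varphi_1,\varphi_2$ in $D$ with $\varphi_i(0)=w$, $\varphi_1(s_1)=a$, $\varphi_2(s_2)=b$ and $s_1,s_2<\tanh\sigma$. Pick $t$ with $\max(s_1,s_2)<t<\tanh\sigma$ and replace $\varphi_i(\zeta)$ by $\varphi_i(\frac{s_i}t\zeta)$. Now both discs have center $w$, and they reach $a$ and $b$ at the same parameter $t$. For $0\le\lambda\le1$ the disc $(1-\lambda)\varphi_1+\lambda\varphi_2$ lies in $D$ because $D$ is convex. It has center $w$ and takes the value $(1-\lambda)a+\lambda b$ at $t$. So $K((1-\lambda)a+\lambda b,w)\le\operatorname{artanh}t<\sigma$. $\square$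

## 4. A plurisuperharmonic horofunction that increases along orbits

This section produces a positive function $P$ on $D$ that does not decrease along orbits and is unbounded, with convex superlevel sets. Orbits then stay in superlevel sets, and these shrink to a small part of $\partial D$. We also need $-P$ to be plurisubharmonic; that is what will catch complex directions.

Fix $z_0\in D$ and let $f$ have no fixed points. For $\nu\ge2$ put $f_\nu=(1-\frac1\nu)f+\frac1\nu z_0$. It maps $D$ into $(1-\frac1\nu)\overline D+\frac1\nu z_0$, a compact convex set, which lies in $D$ because $z_0$ is interior. By Brouwer, $f_\nu$ has a fixed point $w_\nu\in D$. If a subsequence of $(w_\nu)$ converged to $w\in D$, then $w_\nu=f_\nu(w_\nu)$ would give $w=f(w)$. So $w_\nu$ leaves every compact subset of $D$. By (K2), $K(z_0,w_\nu)\to\infty$; since $K(z,w_\nu)\ge K(z_0,w_\nu)-K(z,z_0)$, we get $K(\cdot,w_\nu)\to\infty$ locally uniformly. Put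
$$P_\nu(z)=e^{2K(z_0,w_\nu)-2K(z,w_\nu)}.\tag{1}$$
The functions $\log P_\nu$ vanish at $z_0$ and are $2$-Lipschitz for $K$. By Arzelà–Ascoli, after passing to a subsequence, $P_\nu\to P$ locally uniformly with $P:D\to(0,\infty)$ continuous.

**Example (disc).** Let $D=\mathbb D$, $z_0=0$, $f(\zeta)=\frac{\zeta+1}2$. The fixed point of $f_\nu=(1-\frac1\nu)f$ is $w_\nu=\frac{\nu-1}{\nu+1}\to1$. With $m=|\frac{z-w_\nu}{1-\overline{w_\nu}z}|$,
$$P_\nu(z)=\frac{1+|w_\nu|}{1-|w_\nu|}\cdot\frac{1-m}{1+m}=\frac{(1+|w_\nu|)^2}{1-|w_\nu|^2}\cdot\frac{1-m^2}{(1+m)^2},\qquad 1-m^2=\frac{(1-|z|^2)(1-|w_\nu|^2)}{|1-\overline{w_\nu}z|^2},$$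
and $m\to1$, so $P(z)=\frac{1-|z|^2}{|1-z|^2}=\mathrm{Re}\,\frac{1+z}{1-z}$, the Poisson kernel at $1$. Its superlevel sets are the horodiscs at $1$. Since $\frac{1+f}{1-f}=\frac{3+z}{1-z}=2\,\frac{1+z}{1-z}+1$, here $P\circ f=2P+1>P$.

**Lemma 2.** Let $G_r=\{z\in D:P(z)>r\}$ for $r>0$. Then (i) $P\circ f\ge P$; (ii) $G_r$ is open and convex; (iii) $-P$ is plurisubharmonic; (iv) $G_r\ne\emptyset$ for every $r$.

*Proof.* (i) Since $w_\nu$ is fixed by $f_\nu$, $K(f_\nu(z),w_\nu)=K(f_\nu(z),f_\nu(w_\nu))\le K(z,w_\nu)$, i.e. $P_\nu(f_\nu(z))\ge P_\nu(z)$. As $f_\nu(z)\to f(z)\in D$ and $P_\nu\to P$ locally uniformly, let $\nu\to\infty$.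

(ii) $G_r$ is open because $P$ is continuous. Let $P(a),P(b)>r'>r$. For large $\nu$, $P_\nu(a),P_\nu(b)>r'$. The set $\{P_\nu>r'\}$ is the $K$-ball about $w_\nu$ of radius $K(z_0,w_\nu)-\frac12\log r'$, so by Lemma 1 it contains $[a,b]$. In the limit $P\ge r'>r$ on $[a,b]$.

(iii) By the second formula in (K1), $\log\tanh K(\cdot,w_\nu)$ is the supremum of the plurisubharmonic functions $\log|\Phi|$ with $\Phi\in\mathrm{Hol}(D,\mathbb D)$, $\Phi(w_\nu)=0$. It is continuous with values in $[-\infty,0)$, so it is plurisubharmonic. From $\tanh\sigma=\frac{1-e^{-2\sigma}}{1+e^{-2\sigma}}$ we get $\log\tanh\sigma=-2e^{-2\sigma}+O(e^{-6\sigma})$ as $\sigma\to\infty$. Hence, on a compact set and for large $\nu$,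
$$\tfrac12e^{2K(z_0,w_\nu)}\log\tanh K(z,w_\nu)=-P_\nu(z)+P_\nu(z)\,O\bigl(e^{-4K(z,w_\nu)}\bigr),$$
which tends to $-P(z)$ locally uniformly. The sub-mean value inequality passes to locally uniform limits, so $-P$ is plurisubharmonic.

(iv) Let $t>0$. For $\nu$ so large that $K(z_0,w_\nu)>t$, (K1) gives $\varphi\in\mathrm{Hol}(\mathbb D,D)$ and $s\in(0,1)$ with $\varphi(0)=w_\nu$, $\varphi(s)=z_0$, $\operatorname{artanh}s<K(z_0,w_\nu)+1$. On $[0,s]$ the continuous function $\sigma\mapsto K(z_0,\varphi(\sigma))$ goes from $K(z_0,w_\nu)>t$ to $0$. Choose $\sigma$ where it equals $t$ and put $q_\nu=\varphi(\sigma)$. Then $t=K(\varphi(s),\varphi(\sigma))\le\operatorname{artanh}s-\operatorname{artanh}\sigma$, so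
$$K(q_\nu,w_\nu)\le\operatorname{artanh}\sigma\le\operatorname{artanh}s-t<K(z_0,w_\nu)+1-t,$$
i.e. $P_\nu(q_\nu)>e^{2t-2}$. Since $K(z_0,q_\nu)=t$, by (K2) the points $q_\nu$ have a limit point $q\in D$, and $P(q)\ge e^{2t-2}$. Given $r$, choose $t$ with $e^{2t-2}>r$. $\square$

## 5. The limit set of the horospheres lies in one complex supporting hyperplane

**Step 1 (the set $F_f$).** We collect where the superlevel sets shrink to. Put
$$F_f=\bigcap_{r>0}\overline{G_r}.\tag{2}$$
This is a decreasing intersection of nonempty compact convex sets, so $F_f$ is nonempty, compact and convex. On $D\cap\overline{G_r}$ we have $P\ge r$ by continuity. Since $P$ is finite on $D$, no point of $D$ lies in all $\overline{G_r}$. Hence $F_f\subset\partial D$.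

**Step 2 (every limit touches $F_f$).** Let $h=\lim f^{k_j}$ and choose $z_r\in G_r$ for each $r$. By Lemma 2(i), $f^k(z_r)\in G_r$ for all $k$, so $h(z_r)\in\overline{G_r}$. Any accumulation point of $h(z_r)$ as $r\to\infty$ lies in every $\overline{G_{r_0}}$, hence in $F_f$. So $\overline{h(D)}\cap F_f\ne\emptyset$. In particular, if $h$ is constant, its value lies in $F_f$.

**Example (bidisc).** For $D=\mathbb D^2$, $f(z,w)=(\frac{z+1}2,iw)$ and $z_0=0$, we have $w_\nu=(\frac{\nu-1}{\nu+1},0)$. The distance of $\mathbb D^2$ is the maximum of the two disc distances. For $(z,w)$ in a compact set the first one tends to infinity and the second stays bounded, so $P(z,w)=\frac{1-|z|^2}{|1-z|^2}$. Hence $G_r$ is a horodisc times $\mathbb D$, and $F_f=\{1\}\times\overline{\mathbb D}$, which lies in the complex supporting hyperplane $\{z=1\}$.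

**Step 3 ($F_f$ lies in a complex supporting hyperplane).** Being a convex subset of $\partial D$, $F_f$ lies in a *real* supporting hyperplane. The aim of this step is the complex statement, and here the plurisubharmonicity of $-P$ is used. Let $p$ be a relative interior point of $F_f$, let $p+V$ be the real affine hull of $F_f$ ($V$ a real linear subspace), and let $A=p+V+iV$.

*Claim: $A\cap D=\emptyset$.* The plan: if $A$ met $D$, we could place half of a small complex rectangle in $D$ with one edge in $F_f$. On that edge $P$ is "infinite", and the minimum principle would force $P$ to be infinite inside.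

Suppose $q=p+v_1+iv_2\in D$ with $v_1,v_2\in V$. For small $t>0$,
$$p+itv_2=(1-t)\Bigl(p-\frac t{1-t}v_1\Bigr)+tq .$$
Since $p$ is relatively interior, $p-\frac t{1-t}v_1\in F_f\subset\overline D$ for small $t$. As $q\in D$ and $t>0$, the combination lies in $D$. Put $v=tv_2$ with $t$ so small that also $p+\sigma v\in F_f$ for all real $|\sigma|\le2$. Then $p+iv\in D$.

Let $U=\{\sigma+it':|\sigma|<1,\ 0<t'<\frac12\}$. For $\zeta=\sigma+it'\in\overline U$,
$$p+\zeta v=(1-t')\Bigl(p+\frac\sigma{1-t'}v\Bigr)+t'(p+iv).\tag{3}$$
Here $|\frac\sigma{1-t'}|\le2$, so the first point on the right is in $F_f\subset\overline D$ and the second is in $D$. Hence $p+\zeta v\in\overline D$, and $p+\frac i4v\in D$.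

Fix $r>0$ and $z_r\in G_r$. For $0<\varepsilon<1$ put $\psi_\varepsilon(\zeta)=(1-\varepsilon)(p+\zeta v)+\varepsilon z_r$. Since $z_r\in D$, $\psi_\varepsilon(\overline U)\subset D$. For $\sigma\in[-1,1]$ we have $p+\sigma v\in F_f\subset\overline{G_r}$, and $z_r$ lies in the open convex set $G_r$, so $\psi_\varepsilon(\sigma)\in G_r$. Thus $P\circ\psi_\varepsilon$ is continuous and positive on $\overline U$, superharmonic in $U$ (Lemma 2(iii), $\psi_\varepsilon$ being holomorphic), and larger than $r$ on $[-1,1]$.

Let $\chi$ be harmonic in $U$ and continuous on $\overline U$, with boundary values $1-|\sigma|$ at $\sigma\in[-1,1]$ and $0$ on the rest of $\partial U$. These values are continuous, and $\chi(\frac i4)>0$ by the maximum principle. On $[-1,1]$ we have $P\circ\psi_\varepsilon-r\chi>r-r=0$ at worst, and on the rest of $\partial U$ it equals $P\circ\psi_\varepsilon>0$. The minimum principle for superharmonic functions gives $P(\psi_\varepsilon(\frac i4))\ge r\chi(\frac i4)$. Let $\varepsilon\to0$: since $\psi_\varepsilon(\frac i4)\to p+\frac i4v\in D$ and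 $P$ is continuous there,
$$P\bigl(p+\tfrac i4v\bigr)\ge r\,\chi\bigl(\tfrac i4\bigr)\qquad\text{for every }r>0 .$$
The points $p,v$ and the number $\chi(\frac i4)$ do not depend on $r$, so $P$ would be infinite at a point of $D$. This contradiction proves the claim.

Now separate the open convex set $D$ from the affine space $A$: there are a nonzero complex linear $L$ and $\kappa\in\mathbb R$ with $\mathrm{Re}\,L<\kappa$ on $D$ and $\mathrm{Re}\,L\ge\kappa$ on $A$. A real linear functional bounded below on an affine space is constant there, so $\mathrm{Re}\,L=0$ on $V+iV$. This direction space is complex, so $L=0$ on it and $L$ is constant on $A$. Since $p\in A\cap\overline D$, $\mathrm{Re}\,L(p)=\kappa$. So $H=\{L=L(p)\}$ is a complex supporting hyperplane, and $H\supset A\supset F_f$. The main statement of Theorem 2 is proved.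

## 6. Many hyperplanes at one point: what remains of the convergence statement

**Lemma 3.** If $h$ is a limit of a subsequence of $\{f^k\}$, $z\in D$, and $H'$ is any complex supporting hyperplane at $h(z)\in\partial D$, then $h(D)\subset H'$. Hence $h(D)\subset\mathrm{Ch}(h(z))$.

*Proof.* Let $L'$ define $H'$. Since $h(D)\subset\overline D$, $\mathrm{Re}\,L'\circ h\le\mathrm{Re}\,L'(h(z))$ on $D$, with equality at $z$. By the maximum principle $L'\circ h$ is constant. The last claim follows because $h(D)\subset\partial D$. $\square$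

We now know two things. One limit $h$ lies in all hyperplanes at its points, so for strictly $\mathbb C$-linearly convex $D$ it is a constant. All limits touch $F_f$, which lies in one hyperplane $H$. To prove the guess we would like to finish by writing "$T(f)\subset H\cap\partial D=\mathrm{Ch}(x_0)$".

**Proof of (c).** This is the case where that sentence is true. Let $h$ be a limit, $z\in D$, and $H'$ the complex supporting hyperplane at $h(z)$. By Lemma 3, $\overline{h(D)}\subset H'$, so by Step 2 there is $\xi\in F_f\cap H'$. By (O1) both $H$ and $H'$ are complex supporting hyperplanes at $\xi$, so $H=H'$ by uniqueness. Hence $T(f)\subset H\cap\partial D$. For any $x_0\in F_f$, $H$ is the only complex supporting hyperplane at $x_0$, so $H\cap\partial D=\mathrm{Ch}(x_0)$. If $\partial D$ is $C^1$, the real supporting hyperplane at each point is unique, so $\mathrm{Re}\,L$, and with it $L$, is unique up to a positive factor, and the complex one is unique too. $\square$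

**Proof of (b).** By Lemma 3, $h(D)\subset H'\cap\partial D$ is a point, so $h$ is constant with value in $F_f\subset H\cap\partial D=\{x_0\}$. All limits equal $x_0$, so $f^k\to x_0$ by Montel. $\square$

**Example (nonsmooth, with segments in the boundary, satisfying (b)).** Let $N(z)=\max(|\mathrm{Re}\,z|,|\mathrm{Im}\,z|)$ and $D=\{(z,w)\in\mathbb C^2:N(z)^2+|w|^2<1\}$. Its boundary contains the segment $\{(1+i\eta,0):|\eta|\le1\}$. Let $L(z,w)=\alpha z+\beta w$ define a complex supporting hyperplane $H$ at $p$, and let $q\in H\cap\partial D$. By (O2), $N(z)^2+|w|^2=1$ on $[p,q]$. Both summands are convex and their sum is constant, so both are affine on $[p,q]$; since $|w|^2$ is strictly convex in $w$, $w$ is constant on $[p,q]$. From $L(p)=L(q)$ we get $\alpha(z_p-z_q)=0$. If $\alpha\neq0$, then $p=q$. If $\alpha=0$, then $\mathrm{Re}(\beta w)$ equals its supremum $|\beta|$ at $p$ and $q$, so $|w|=1$ and $z=0$ at both, and again $p=q$. So real segments in $\partial D$ are not dangerous in themselves. On this one, $L(z,w)=z$ supports at $(1+i\eta,0)$ and takes a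 different value for each $\eta$: no single complex hyperplane supporting $D$ contains two of its points.

**Where the argument stops in general.** If several complex supporting hyperplanes pass through $x_0\in F_f$, then $H\cap\partial D$ may be strictly larger than $\mathrm{Ch}(x_0)$, as $\{z=1\}$ shows at the point $(1,1)$ of the bidisc. The condition $\mathrm{Ch}(x_0)=\{x_0\}$ then comes from intersecting hyperplanes, while $F_f$ has been confined to only one of them. This is what survives:

**Proof of (a).** *Limits are constant.* By Lemma 3, $h(D)\subset\mathrm{Ch}(h(z))=\{h(z)\}$. By Step 2 the value lies in $F_f$. So $T(f)\subset F_f\subset H$, and the convex hull of $T(f)$ lies in $F_f\subset\partial D$.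

*Compactness and connectedness.* By Montel, $T(f)$ is the set of limit points of the bounded sequence $\xi_k=f^k(z_0)$: if $\xi_{k_j}\to\xi$, a further subsequence of $f^{k_j}$ converges to a constant, which is $\xi$; the converse is clear. So $T(f)$ is compact. If $f^{k_j}\to\xi$, then also $\xi_{k_j+1}=f^{k_j}(f(z_0))\to\xi$. Since every subsequence has a further subsequence of this kind, $\xi_{k+1}-\xi_k\to0$. If $T(f)$ were a union of disjoint nonempty compact sets $T_1,T_2$ at distance $3\delta>0$, then for large $k$ the point $\xi_k$ would be within $\delta/2$ of $T_1$ or of $T_2$, and it would be near each of them infinitely often. So infinitely often a step would cross from near $T_1$ to near $T_2$, with length at least $2\delta$. This is impossible, and $T(f)$ is connected.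

*$V$ is totally real.* Suppose $0\ne v\in V\cap iV$, and let $L'$ support $D$ at the relative interior point $p$ of $F_f$. On $F_f$ the function $\mathrm{Re}\,L'$ attains its maximum at $p$, so it is constant on $F_f$ and $\mathrm{Re}\,L'=0$ on $V$. Since $v\in V$ and $-iv\in V$, $\mathrm{Re}\,L'(v)=0$ and $\mathrm{Im}\,L'(v)=\mathrm{Re}\,L'(-iv)=0$, so $L'(v)=0$. This holds for every $L'$ supporting at $p$, so $p+\sigma v\in F_f\cap\mathrm{Ch}(p)$ for small real $\sigma\ne0$, contradicting $\mathrm{Ch}(p)=\{p\}$.

*Dimension.* Since $V$ is totally real, $\dim_{\mathbb R}V=\dim_{\mathbb C}(V+iV)$. Since $A=p+V+iV$ misses $D$, $V+iV\neq\mathbb C^n$, so $\dim_{\mathbb R}V\le n-1$. The real affine hull of $T(f)$ lies in $p+V$. For $n=1$, $V=0$ and $T(f)$ is a point, so $f^k$ converges by Montel. This completes the proof of Theorem 2. $\blacksquare$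

## 7. A totally real flat in $\{w=0\}$, and the integral $\int_0\rho(t)\,dt/t$

Let us read (a) as instructions for $n=2$. A nonconvergent example must have $T(f)$ inside a real segment contained in one complex supporting hyperplane. After an affine change take $H=\{w=0\}$, $D\subset\{\mathrm{Re}\,w>0\}$, and the segment inside $\{(iy,0):y\in\mathbb R\}$. For $\mathrm{Ch}(i\eta,0)$ to be a point at an interior point of the segment we need a second supporting functional $L=\alpha z+\beta w$ with $\alpha\neq0$. As in the proof of (a), $\mathrm{Re}\,L$ must vanish along the segment, so $\alpha$ is real. The choice $L=z-w$ requires $x<u$ on $D$, where $x=\mathrm{Re}\,z$, $u=\mathrm{Re}\,w$.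

For the map, the simplest form is $f(z,w)=(c(w),w/2)$, whose iterates are $f^k(z,w)=(c(2^{1-k}w),2^{-k}w)$. We want $c(w)\approx iy$ with $y$ real, drifting forever as $w\to0$. How large must $\mathrm{Re}\,c$ be allowed to get?

**A first domain that does not work.** The obvious choice is to bound $|x|$ from both sides by a multiple of $|w|$. Suppose, more generally, that the domain forces $|\mathrm{Re}\,c(w)|\le\rho(|w|)$ on a disc $\Delta=\{|w|^2<\mathrm{Re}\,w/R\}$, with $\rho$ increasing and $\int_0\rho(t)\frac{dt}t<\infty$ (for instance $\rho(t)=Ct$). The disc $\Delta$ has center and radius $\frac1{2R}$, so for $0<\varepsilon\le\frac1{2R}$ it contains the disc of radius $\varepsilon$ about $\varepsilon$. With $r=\varepsilon/2$,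
$$c'(\varepsilon)=\frac1{\pi r}\int_0^{2\pi}\mathrm{Re}\,c(\varepsilon+re^{i\theta})\,e^{-i\theta}d\theta ,\qquad\text{so}\qquad |c'(\varepsilon)|\le\frac4\varepsilon\,\rho\bigl(\tfrac32\varepsilon\bigr),$$
for small $\varepsilon$ (insert the power series of $c$ at $\varepsilon$: only its linear coefficient survives). The right side is integrable near $0$, so $c(\varepsilon)$ has a limit as $\varepsilon\to0$, and $f^k(z,\varepsilon)$ converges for small $\varepsilon>0$ with $(z,\varepsilon)\in D$. By (a), for strictly $\mathbb C$-linearly convex $D$ the whole sequence of iterates then converges. No map of this form drifts on such a domain.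

**The way past it.** We need $\int_0\rho(t)\frac{dt}t=\infty$. The choice $\rho(t)=\mathrm{const}/\log(1/t)$ just achieves this, and the integral then grows like $\log\log(1/t)$, which suggests the slow variable $\log\log(1/w)$. The second functional $z-w$ restricts $x$ only from above. So we keep the tight bound $x\lesssim u$ on that side, but allow $x$ to be negative down to $-\rho$. With $s=\log(1/w)$ put $c(w)=iY(\log s)-4/s$, where $Y$ is real on $\mathbb R$. We shall see that $\mathrm{Re}(iY(\log s))$ is an error of uncontrolled sign and size at most $2/\mathrm{Re}\,s$, and that $\mathrm{Re}(-4/s)\approx-4/\mathrm{Re}\,s$ outweighs it and pushes $x$ to the permitted side.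

## 8. A convex domain whose only boundary segments lie in a totally real ball

Let $n\ge2$, $d=n-1$, and use coordinates $(z,w)\in\mathbb C^d\times\mathbb C$, $z=x+iy$, $u=\mathrm{Re}\,w$. Put
$$R=e^{50d},\quad g(y)=\tfrac1R\bigl(1-\tfrac{|y|^2}4\bigr)\ (|y|\le2),\quad \rho(t)=\frac{24\sqrt d}{\log(1/t)}\ \bigl(0<t\le\tfrac1R\bigr),\quad\rho(0)=0.$$
The function $g$ is strictly concave. The function $\rho$ is continuous and strictly increasing. It is concave: $\rho'(t)=24\sqrt d/(t\log^2t)$, and with $\ell=\log(1/t)\ge50d>2$ we have $\frac d{dt}(t\log^2t)=\ell^2-2\ell=\ell(\ell-2)>0$, so $\rho'$ is decreasing.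

**Step 1 (the base).** We first build the part of the domain in the variables $(w,y)$, together with a function $\tau$ that measures the room left. Let
$$K=\{(w,y)\in\mathbb C\times\mathbb R^d:\ u\ge0,\ |y|\le2,\ |w|^2\le u\,g(y)\}$$
(from here on $K$ denotes this set and no longer a distance). On $K$, $|w|^2\le u/R\le|w|/R$, so $|w|\le\frac1R$; $K$ is closed and bounded, hence compact. Moreover $w=0$ if and only if $u=0$; $|y|=2$ implies $w=0$; and $u\le\frac1R$. Let
$$\tau(w,y)=u-\frac{|w|^2}{g(y)}\ \text{ if }|y|<2,\qquad\tau(w,y)=0\ \text{ if }|y|=2.$$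
Then $0\le\tau\le u\le\frac1R$ on $K$. Also $\tau$ is continuous on $K$: near a point with $|y|=2$ we have $w\to0$, so $0\le\tau\le u\to0$. Let
$$B=\{(w,y):|y|<2,\ |w|^2<u\,g(y)\}=\{(w,y)\in K:\tau(w,y)>0\}.$$
$B$ is open, and $u>0$ on $B$.

**Lemma 4.** Let $k_0\ne k_1$ be in $K$, not both with $w=0$; let $t\in(0,1)$ and $k_t=(1-t)k_0+tk_1$. Then $k_t\in B$ and $\tau(k_t)>(1-t)\tau(k_0)+t\tau(k_1)$.

*Proof.* Write $k_j=(w_j,y_j)$, $g_j=g(y_j)$, and read $|w_j|^2/g_j$ as $0$ if $g_j=0$; in that case $w_j=0$ and $u_j=0$, so $\tau(k_j)=u_j-|w_j|^2/g_j$ in every case. If $w_j\neq0$ then $u_j>0$ and $g_j>0$; this holds for at least one $j$. So $u_t>0$, hence $w_t\neq0$; and $g(y_t)\ge(1-t)g_0+tg_1>0$, hence $|y_t|<2$. Now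
$$\frac{|w_t|^2}{g(y_t)}\le\frac{|w_t|^2}{(1-t)g_0+tg_1}\le(1-t)\frac{|w_0|^2}{g_0}+t\frac{|w_1|^2}{g_1}.\tag{4}$$
The second inequality is the joint convexity of $|w|^2/s$ for $s>0$. If one $g_j$ is $0$, it is an equality: for $g_0=0$, $w_0=0$ both sides are $t|w_1|^2/g_1$. One of the two inequalities is strict. If $y_0\neq y_1$, the first is, by strict concavity of $g$ and $w_t\ne0$. If $y_0=y_1$, then $g_0=g_1>0$ and $w_0\ne w_1$, and the second is strict by strict convexity of $|w|^2$. Subtracting (4) from $u_t=(1-t)u_0+tu_1$ gives $\tau(k_t)>(1-t)\tau(k_0)+t\tau(k_1)\ge0$, so $k_t\in B$. $\square$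

**Step 2 (the domain).** Now add the variable $x$, with the two restrictions from Section 7. With $\tau=\tau(w,y)$ let
$$D=\{(x+iy,w):(w,y)\in B,\ |x|<\rho(\tau),\ x_j+|x|^2<\tau\ (j=1,\dots,d)\},\tag{5}$$
$$\hat K=\{(x+iy,w):(w,y)\in K,\ |x|\le\rho(\tau),\ x_j+|x|^2\le\tau\ (j=1,\dots,d)\},\qquad F=\{(iy,0):|y|\le2\}.$$
The term $|x|^2$ is there only to make the upper restriction strictly convex in $x$. The set $D$ is open, because $B$ is open and $\tau,\rho$ are continuous. The set $\hat K$ is compact and contains $\overline D$. Since $u>0$ on $B$, $D\cap F=\emptyset$. If $|y|<2$ and $\varepsilon>0$ is small, then $\varepsilon^2<\varepsilon g(y)$, so $(\varepsilon,y)\in B$ with $\tau>0$, and $x=0$ is allowed: $(iy,\varepsilon)\in D$. So $D\ne\emptyset$, and letting $\varepsilon\to0$ (then taking closures for $|y|=2$) we get $F\subset\partial D$.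

**Lemma 5.** If $p_0\neq p_1$ are in $\hat K$ and not both in $F$, then $p_t=(1-t)p_0+tp_1\in D$ for $0<t<1$.

*Proof.* Let $k_j$ be the $(w,y)$-part of $p_j$, $x_j^*$ its $x$-part, and $\tau_j=\tau(k_j)$; write $x_t=(1-t)x_0^*+tx_1^*$ with components $x_{t,j}$. If both $k_0$ and $k_1$ had $w=0$, then $u=0$, so $\tau=0$, so $|x|\le\rho(0)=0$ at both points, and both would be in $F$. So not both have $w=0$.

*Case $k_0\neq k_1$.* By Lemma 4, $k_t\in B$ and $\tau(k_t)>(1-t)\tau_0+t\tau_1$. As $\rho$ is concave and strictly increasing,
$$|x_t|\le(1-t)\rho(\tau_0)+t\rho(\tau_1)\le\rho\bigl((1-t)\tau_0+t\tau_1\bigr)<\rho(\tau(k_t)).$$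
As $|\cdot|^2$ is convex, $x_{t,j}+|x_t|^2\le(1-t)\tau_0+t\tau_1<\tau(k_t)$.

*Case $k_0=k_1=k$.* Then $x_0^*\ne x_1^*$. If $\tau(k)=0$, both would be $0$. So $\tau(k)>0$ and $k\in B$. Strict convexity of the Euclidean ball gives $|x_t|<\rho(\tau(k))$, and strict convexity of $|\cdot|^2$ gives $x_{t,j}+|x_t|^2<\tau(k)$. $\square$

Since $D\subset\hat K$ and $D\cap F=\emptyset$, Lemma 5 shows that $D$ is convex. It is a bounded convex domain. Moreover, a nondegenerate segment in $\partial D\subset\hat K$ must have both endpoints in $F$, and therefore lies in $F$.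

**Step 3 ($D$ is strictly $\mathbb C$-linearly convex).** Let $p\in\partial D$.

*Case $p\notin F$.* Suppose $q\in\mathrm{Ch}(p)$, $q\neq p$. Some complex supporting hyperplane at $p$ exists, and it contains $q$, so $[p,q]\subset\partial D$ by (O2). Since $p\notin F$, this contradicts Lemma 5. So $\mathrm{Ch}(p)=\{p\}$.

*Case $p=(i\eta,0)\in F$.* Consider $L_0(z,w)=-w$ and $L_j(z,w)=z_j-w$, $1\le j\le d$. On $D$,
$$\mathrm{Re}\,L_0=-u<0,\qquad\mathrm{Re}\,L_j=x_j-u<\tau-|x|^2-u\le0,$$
while $\mathrm{Re}\,L_0(p)=\mathrm{Re}\,L_j(p)=0$. So all $d+1$ functionals support $D$ at $p$. Their hyperplanes $\{w=0\}$ and $\{z_j-w=i\eta_j\}$ intersect in $\{w=0,\ z=i\eta\}=\{p\}$. So $\mathrm{Ch}(p)=\{p\}$.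

The single hyperplane $\{w=0\}$ touches $\partial D$ along all of $F$. This is the situation at the point $(1,1)$ of the bidisc, now at every point of a totally real ball.

## 9. A self-map that drifts in the variable $\log\log(1/w)$

Let $\Sigma=\{S\in\mathbb C:|\mathrm{Im}\,S|<1\}$, and let $Y=(Y_1,\dots,Y_d):\Sigma\to\mathbb C^d$ be holomorphic with
$$Y(\mathbb R)\subset\mathbb R^d,\qquad|Y(t)|\le1\ (t\in\mathbb R),\qquad|Y_j'|\le1\ \text{on }\Sigma .\tag{6}$$
For Theorem 1 take $Y(S)=(\sin(S/2),0,\dots,0)$; on $\Sigma$, $|\frac12\cos(S/2)|\le\frac12\cosh\frac12<1$. We keep $Y$ general, because Theorem 3 uses the same map with other choices of $Y$.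

**Step 1 (definition of $f$).** Let $\Delta=\{w:|w|^2<\mathrm{Re}\,w/R\}=\{w:\mathrm{Re}(1/w)>R\}$. If $(z,w)\in D$, then $|w|^2<u\,g(y)\le u/R$, so $w\in\Delta$. For $w\in\Delta$ put $s=\log(1/w)=a+ib$ (principal branch). Then $|b|<\frac\pi2$, and $|w|<\frac1R$ gives $a=\log(1/|w|)>\log R=50d$. Write $\log s=\ell+i\theta$ with $\ell=\log|s|$. Since $\mathrm{Re}\,s>0$, $|\theta|\le\frac{|b|}a<\frac\pi{2a}<\frac2a<1$, so $\log s\in\Sigma$. Define
$$c_j(w)=iY_j(\log s)-\frac4s,\qquad f(z,w)=\bigl(c_1(w),\dots,c_d(w),\tfrac w2\bigr).\tag{7}$$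

**Step 2 ($f(D)\subset D$).** Let $(z,w)\in D$ and $f(z,w)=(x'+iy',w')$, so $w'=\frac w2$, $u'=\frac u2$. We check the conditions in (5) one by one.

*Real parts: $x'$ lands on the negative side.* We have $x_j'=-\mathrm{Im}\,Y_j(\log s)-\frac{4a}{|s|^2}$. Since $Y_j(\ell)$ is real and $|Y_j'|\le1$, $|\mathrm{Im}\,Y_j(\ell+i\theta)|\le|\theta|<\frac2a$. Since $b^2<3$ and $a>50$, $\frac{3.9}a\le\frac{4a}{a^2+b^2}\le\frac4a$. Therefore
$$-\frac6a<x_j'<-\frac1a,\qquad|x'|<\frac{6\sqrt d}a,\qquad|x'|^2<\frac{36d}{a^2}<\frac1a,\tag{8}$$
the last step because $a>50d$. Hence $x_j'+|x'|^2<0$ for all $j$.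

*Imaginary parts: $y'$ stays well inside $|y|<2$.* We have $y_j'=\mathrm{Re}\,Y_j(\log s)+\frac{4b}{|s|^2}$, and $|Y_j(\log s)-Y_j(\ell)|\le|\theta|$. So
$$|y'|\le|Y(\ell)|+\sqrt d\,|\theta|+\sqrt d\,\frac{4|b|}{|s|^2}\le1+0.04+0.01=1.05,$$
using $\sqrt d\cdot\frac2a<\frac{2\sqrt d}{50d}\le0.04$ and $\sqrt d\cdot\frac{4|b|}{a^2}<\frac{6.4\sqrt d}{2500d^2}<0.01$. So $g(y')>\frac{0.72}R$ and $\frac1{g(y')}<1.4R$.

*Base: halving $w$ creates room.* Since $w\in\Delta$, $u>R|w|^2$, so $u'=\frac u2>\frac R2|w|^2=2R|w'|^2$. Hence $u'g(y')>1.44|w'|^2\ge|w'|^2$, so $(w',y')\in B$, and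
$$\tau':=\tau(w',y')=u'-\frac{|w'|^2}{g(y')}>(2R-1.4R)|w'|^2\ge|w'|^2 .$$

*Bound by $\rho$.* From this, $\log\frac1{\tau'}<2\log\frac1{|w'|}=2a+2\log2<4a$, so $\rho(\tau')>\frac{24\sqrt d}{4a}=\frac{6\sqrt d}a>|x'|$ by (8). Finally $x_j'+|x'|^2<0<\tau'$. So $f(z,w)\in D$, and $f\in\mathrm{Hol}(D,D)$.

**Step 3 (dynamics).** We compute the iterates. A fixed point would have $w=\frac w2$, i.e. $w=0\notin\Delta$; so $f$ has no fixed points. Since $c$ depends on $w$ only, by induction
$$f^k(z,w)=\bigl(c(2^{-(k-1)}w),\,2^{-k}w\bigr),$$
and the value of $s$ entering $c(2^{-(k-1)}w)$ is $s_k=\log(1/w)+(k-1)\log2$. Locally uniformly on $D$, $\frac{s_k}{k\log2}\to1$, so $\log s_k-\log(k\log2)\to0$. Both points lie in the convex set $\Sigma$ and $|Y_j'|\le1$, so $Y(\log s_k)-Y(\log(k\log2))\to0$; also $4/s_k\to0$. Thus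
$$f^k(z,w)-\bigl(iY(\log(k\log2)),\,0\bigr)\to0\quad\text{locally uniformly on }D.\tag{9}$$
Hence all limits of subsequences are constant, and $T(f)=\{(i\eta,0):\eta\in\omega\}$, where $\omega$ is the cluster set (the set of all limits of subsequences) of $Y(\log(k\log2))$ as $k\to\infty$.

The set $\omega$ is also the cluster set of $Y(t)$ as $t\to+\infty$, i.e. the set of limits of $Y(t_m)$ with $t_m\to+\infty$. One inclusion is clear. For the other, given $t_m\to+\infty$ with $Y(t_m)\to\eta$, let $k_m$ be the largest $k$ with $\log(k\log2)\le t_m$. Then $0\le t_m-\log(k_m\log2)\le\log\frac{k_m+1}{k_m}\to0$, and $Y$ is Lipschitz on $\mathbb R$, so $Y(\log(k_m\log2))\to\eta$.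

**Step 4 (conclusion of Theorem 1).** For $Y=(\sin(S/2),0,\dots,0)$ the cluster set of $Y$ at $+\infty$ is $[-1,1]\times\{0\}$, so
$$T(f)=\{(i\eta_1,0,\dots,0):-1\le\eta_1\le1\},$$
a nondegenerate segment in $F\subset\partial D$, while $\mathrm{Ch}(x_0)=\{x_0\}$ for all $x_0\in\partial D$ by Section 8. So $\{f^k\}$ does not converge, and $T(f)$ lies in no $\mathrm{Ch}(x_0)$. Theorem 1 is proved. $\blacksquare$

## 10. Every continuum in the unit ball of $\mathbb R^{n-1}$ as a cluster set

The domain $D$ of Section 8 depends only on $n$, and Section 9 works for any $Y$ with (6). So for the first part of Theorem 3 it suffices, given a nonempty compact connected $E$ in the closed unit ball of $\mathbb R^d$, to find $Y$ satisfying (6) whose cluster set at $+\infty$ is $E$.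

**Step 1 (a slow sequence in $E$).** We walk through $E$ with steps tending to $0$, coming back near every point. Since $E$ is connected, any two of its points are joined by a finite chain in $E$ with steps at most $\frac1m$, for each $m$: the points reachable from a given one form a subset of $E$ that is open and closed in $E$. For $m=1,2,\dots$ take a finite $\frac1m$-net of $E$, join its points successively by $\frac1m$-chains, then join the last one to the first point of the next net by a $\frac1m$-chain. Concatenation gives $e_1,e_2,\dots\in E$ with $|e_{i+1}-e_i|\to0$. The cluster set of $(e_i)$ is contained in the closed set $E$. It is all of $E$, because at each stage $m$ every point of $E$ is within $\frac1m$ of some $e_i$ of that stage.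

**Step 2 (a slow curve).** Let $y:\mathbb R\to\mathbb R^d$ be continuous, piecewise linear with $y(6i)=e_i$ for $i\ge1$, and $y=e_1$ on $(-\infty,6]$. Then $|y|\le1$ because the ball is convex, $|y'|\le\frac26=\frac13$ almost everywhere, and $y'(t)\to0$ as $t\to+\infty$. On $[6i,6i+6]$, $|y(t)-e_i|\le|e_{i+1}-e_i|\to0$, so the cluster set of $y$ at $+\infty$ is $E$.

**Step 3 (Gaussian smoothing makes it holomorphic).** Put
$$Y(S)=\pi^{-1/2}\int_{\mathbb R}y(t)\,e^{-(S-t)^2}dt,\qquad S\in\Sigma .$$
On $\Sigma$, $|e^{-(S-t)^2}|=e^{(\mathrm{Im}S)^2}e^{-(\mathrm{Re}S-t)^2}\le e\cdot e^{-(\mathrm{Re}S-t)^2}$, so $Y$ is holomorphic. It is real on $\mathbb R$, and there $|Y|\le1$, being a weighted average of $y$. Since $\partial_Se^{-(S-t)^2}=-\partial_te^{-(S-t)^2}$, integration by parts gives $Y'(S)=\pi^{-1/2}\int y'(t)e^{-(S-t)^2}dt$, so $|Y_j'|\le\frac e3<1$ on $\Sigma$. Thus (6) holds. For real $t$,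
$$|Y(t)-y(t)|\le\pi^{-1/2}\int_{\mathbb R}|y(t-\sigma)-y(t)|\,e^{-\sigma^2}d\sigma .$$
For fixed $\sigma$ the integrand tends to $0$ as $t\to+\infty$ because $y'\to0$, and it is bounded by $2e^{-\sigma^2}$. By dominated convergence $Y(t)-y(t)\to0$, so the cluster set of $Y$ at $+\infty$ is $E$. By (9), $T(f)=\{(iy,0):y\in E\}$.

**Step 4 (classification).** Both directions use that all hypotheses are invariant under complex affine automorphisms of $\mathbb C^n$.

Let $D$ now be any bounded convex strictly $\mathbb C$-linearly convex domain in $\mathbb C^n$, and $f\in\mathrm{Hol}(D,D)$ without fixed points. By Theorem 2(a), $T(f)$ is nonempty, compact and connected, and its real affine hull $q+W$ is totally real of dimension $m\le n-1$. A real basis of $W$ is linearly independent over $\mathbb C$. So a complex affine automorphism carries $q$ to $0$ and this basis to $ie_1,\dots,ie_m$, hence $q+W$ onto $i\mathbb R^m\times\{0\}\subset i\mathbb R^{n-1}\times\{0\}$. The image of $T(f)$ is $iE\times\{0\}$ with $E\subset\mathbb R^{n-1}$ nonempty, compact and connected.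

Conversely, let $E\subset\mathbb R^{n-1}$ be nonempty, compact and connected. For suitable $\lambda>0$ and $b\in\mathbb R^{n-1}$ the set $E_1=\{(y-b)/\lambda:y\in E\}$ lies in the closed unit ball, so $iE_1\times\{0\}=T(f)$ for some $f$ on the domain $D$ of Section 8. Conjugating $f$ by the automorphism $(z,w)\mapsto(\lambda z+ib,w)$ gives a fixed-point-free self-map of the image of $D$ with target set $iE\times\{0\}$.

Finally, taking $E$ to be the closed unit ball of $\mathbb R^{n-1}$ shows that the dimension $n-1$ in Theorem 2(a) is attained. Theorem 3 is proved. $\blacksquare$
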